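# Iterating a map that sends the boundary back: six steps, and no more in general

## Six iterations always, seven not always

Throughout, $C$ is a nonempty compact subset of $\mathbb R^n$ with $n\ge 1$, and $f:C\to\mathbb R^n$ is a continuous map with
$$f(\partial C)\subset C .$$
So $f$ may throw interior points out of $C$, but boundary points must land in $C$. We say that $f$ *can be iterated $k$ times* from $x\in C$, where $k\in\{1,2,\dots\}\cup\{\infty\}$, if there is an orbit $x_0=x,x_1,\dots,x_k$ (an infinite sequence when $k=\infty$) with $x_i=f(x_{i-1})$ for every $i\ge1$. For finite $k$ this means exactly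
$$x,\ f(x),\ \dots,\ f^{k-1}(x)\in C;$$
the last point $f^k(x)$ may lie anywhere. Let $\kappa(C,f)\in\{1,2,\dots\}\cup\{\infty\}$ be the largest number of iterations possible from a suitable starting point.

**Theorem 1.** If $C\subset\mathbb R^n$ ($n\ge1$) is nonempty, compact and connected, and $f:C\to\mathbb R^n$ is continuous with $f(\partial C)\subset C$, then there is $x\in C$ with $x,f(x),\dots,f^5(x)\in C$. So $f$ can be iterated $6$ times from $x$.

**Theorem 2.** For every $n\ge2$ there are $C,f$ as in Theorem 1 such that no $x\in C$ admits $7$ iterations.

Hence the largest $k$ such that every such $f$, in every dimension, can be iterated $k$ times from a suitable point is $k=6$, and $6$ is optimal in every dimension $n\ge2$.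

**Theorem 3.**
(a) For $n=1$ and $C$ connected, $\kappa=\infty$ always.
(b) For each fixed $n\ge2$, the set of values of $\kappa(C,f)$, over $C$ connected, is exactly $\{6,7,8,\dots\}\cup\{\infty\}$.
(c) If connectedness of $C$ is dropped, then $\kappa\ge3$ always, and $3$ is attained for every $n\ge1$.

The question is that of Massimo Gobbino and Robert Samuel Simon, "How many times can a function be iterated?", arXiv:0901.3230 (2009).

First, $\kappa$ makes sense. The sets $K_m=\{x\in C: f(x),\dots,f^m(x)\in C\}$ are decreasing in $m$, and they are compact by induction: $K_{m+1}$ is the set of points of the compact set $K_m$ which the continuous map $f^{m+1}:K_m\to\mathbb R^n$ sends into the closed set $C$. If all $K_m$ are nonempty, so is their intersection, and a point of it has an infinite orbit. Otherwise there is a largest possible finite number of iterations.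

If $C$ has empty interior (a circle in the plane, say), then $\partial C=C$, the hypothesis says $f(C)\subset C$, and $\kappa=\infty$. The problem is only interesting when $C$ has an interior from which points can be thrown out.

## Intervals and convex sets: fixed points

*Proof of Theorem 3(a).* A nonempty compact connected subset of $\mathbb R$ is $[\alpha,\beta]$ with $\alpha\le\beta$. Its endpoints are its boundary, so $f(\alpha)\ge\alpha$ and $f(\beta)\le\beta$. By the intermediate value theorem $f(x)-x$ vanishes somewhere in $[\alpha,\beta]$, and a fixed point can be iterated forever. $\square$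

The same idea works for compact convex $C$ in any dimension. Let $r:\mathbb R^n\to C$ be the nearest-point map. Then $r\circ f:C\to C$ is continuous and has a fixed point $x=r(f(x))$ by Brouwer's theorem. If $f(x)\notin C$, then its nearest point $x$ in $C$ lies in $\partial C$, so $f(x)\in C$ after all, a contradiction. So $f(x)\in C$, hence $x=r(f(x))=f(x)$, and $\kappa=\infty$.

So a sensible first plan is: find a fixed point. It stops as soon as $C$ is an annulus. The rotation of $\{1\le|z|\le3\}$ by the angle $2\pi\cdot\frac25$ satisfies all the hypotheses and has no fixed point. It has infinite orbits, of course, but it shows that for general $C$ we must look for long orbits without expecting them to close up.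

## Three iterations from the edge of the set that leaves

There is a second elementary plan: look at the points that are thrown out, and stand on the edge of that set. This gives the first half of Theorem 3(c), with no connectedness.

*Proof that $\kappa\ge3$ for every nonempty compact $C$.* Let $V=\{x\in C:f(x)\notin C\}$. If $V=\emptyset$, then $\kappa=\infty$. Otherwise, since $f(\partial C)\subset C$, we have $V\subset\operatorname{int}C$. As $V$ is relatively open in $C$ and contained in $\operatorname{int}C$, it is open in $\mathbb R^n$. It is bounded and nonempty, so it has a boundary point $x$, and $x\in C\setminus V$ because $C$ is closed and $V$ is open. Now $f(x)\in C$ because $x\notin V$, and $f(x)$ is a limit of points $f(x_m)\notin C$ with $x_m\in V$. So $f(x)\in\partial C$, and therefore $f^2(x)\in C$. The points $x,f(x),f^2(x)$ lie in $C$: three iterations. $\square$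

The argument stops at $f^2(x)$. We know it lies in $C$, but nothing says that it lies on $\partial C$, and an interior point can be thrown out at once. For disconnected $C$ this really happens.

*Proof that $3$ is attained for every $n\ge1$ when $C$ may be disconnected.* Write $\mathbb R^n=\mathbb R\times\mathbb R^{n-1}\ni(x,w)$, put $\chi(w)=1-|w|$ (for $n=1$ omit $w$ and put $\chi=1$), and let $C=([0,1]\cup[2,3])\times\{|w|\le1\}$ with
$$f(x,w)=\left(\tfrac52,0\right)\ \text{ if }x\in[0,1],\qquad f(x,w)=\left(\tfrac12+\chi(w)\,(1-|2x-5|),\,0\right)\ \text{ if }x\in[2,3].$$
This is continuous, since the two pieces are disjoint closed sets. Boundary points with $x\in[0,1]$ go to $(\frac52,0)\in C$. On boundary points with $x\in[2,3]$ we have $\chi(w)=0$ or $x\in\{2,3\}$, so the value is $(\frac12,0)\in C$. Also $f(\frac52,0)=(\frac32,0)\notin C$.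

If $x\in[0,1]$, the orbit is $(x,w)\mapsto(\frac52,0)\mapsto(\frac32,0)\notin C$. If $x\in[2,3]$, the first image has first coordinate in $[\frac12,\frac32]$; if it lies in $C$, this coordinate lies in $[0,1]$, and the next two images are $(\frac52,0)$ and $(\frac32,0)\notin C$. So no point admits $4$ iterations, and by the first half $\kappa=3$. $\square$

In dimension $1$ the edge argument picks, for instance, $x=\frac94$, with orbit $\frac94\mapsto1\mapsto\frac52\mapsto\frac32$: the third point is interior and leaves. Any improvement on three must use connectedness.

## The annulus turned by two fifths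

*Proof of Theorem 2.* The purpose of this example is to rotate an annulus by $\frac25$ of a turn and to push points out near one angle only, so that every orbit meets that angle within a few steps.

Let $n\ge2$ and write $\mathbb R^n=\mathbb C\times\mathbb R^{n-2}\ni(z,w)$. Let $\|\theta\|$ be the distance from $\theta\in\mathbb R$ to the nearest integer. Put
$$C=\{1\le|z|\le3,\ |w|\le1\},\quad \eta(r)=1-|r-2|,\quad \chi(w)=1-|w|,\quad \beta(\theta)=\max(0,1-5\|\theta\|),$$
$$f(re^{2\pi i\theta},w)=\Big(\big(2+3\,\beta(\theta)\,\eta(r)\,\chi(w)\big)e^{2\pi i(\theta+2/5)},\,0\Big).$$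
For $n=2$ omit $w$ and put $\chi=1$. The set $C$ is compact and connected, and $f$ is well defined and continuous, since $\beta$ has period $1$. On $\partial C$ we have $\eta=0$ or $\chi=0$, so $f$ takes values with $|z|=2$, $w=0$, which lie in $C$.

Suppose a point admits $7$ iterations. Then there are $x_0,\dots,x_6\in C$ with $x_{i+1}=f(x_i)$. The first coordinate of $x_i$ has angle $\theta_i=\theta_0+\frac{2i}5$. Modulo $1$, the angles $\theta_1,\dots,\theta_5$ run through $\theta_0+\{0,\frac15,\frac25,\frac35,\frac45\}$, so $\|\theta_i\|\le\frac1{10}$ for some $i\in\{1,\dots,5\}$. For this $i$,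
$$\|\theta_{i-1}\|=\left\|\theta_i-\tfrac25\right\|\ge\tfrac25-\tfrac1{10}>\tfrac15,$$
so $\beta(\theta_{i-1})=0$ and $x_i=(2e^{2\pi i\theta_i},0)$. (In the exponent, $i$ is the imaginary unit.) There $\eta=\chi=1$, so the first coordinate of $x_{i+1}$ has modulus $2+3\beta(\theta_i)\ge2+\frac32>3$. Thus $x_{i+1}\notin C$ although $i+1\le6$, a contradiction. $\blacksquare$

One can watch an orbit of six iterations by hand. Start at $(1,0)$, on the inner circle at angle $0$. There $\eta=0$, so the next point has modulus $2$ and angle $\frac25$. The following angles are $\frac45,\frac15,\frac35,0$; at the first four of $\frac25,\frac45,\frac15,\frac35,0$ we have $\beta=0$, so the modulus stays $2$. From modulus $2$, angle $0$, the point goes to modulus $5$. So $x_0,\dots,x_5\in C$ and $x_6\notin C$: exactly six iterations.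

Now record the *exit time*, the first $i$ with $x_i\notin C$. On the middle circle $|z|=2$, $w=0$, starting at angle $-\frac{2(t-1)}5$ with $1\le t\le5$, the orbit keeps modulus $2$ until it reaches angle $0$ after $t-1$ steps, and then leaves. So the exit times and the residues of twice the exit time are as follows.

| angle | $0$ | $\frac15$ | $\frac25$ | $\frac35$ | $\frac45$ |
|---|---|---|---|---|---|
| exit time $t$ | $1$ | $3$ | $5$ | $2$ | $4$ |
| $2t \bmod 5$ | $2$ | $1$ | $0$ | $4$ | $3$ |

The residue $2t\bmod 5$ goes round the clock once, one hour per fifth of a turn. At these points it *is* the angle, up to sign and a shift. This suggests the plan for Theorem 1: from the exit time alone, manufacture an angle $2t\bmod5$, for an arbitrary connected $C$. Applying the map lowers the exit time by $1$, so it turns this angle by $-2$. But the angle will be defined on all of $\mathbb R^n$, where there is no way to go around anything, so it should lift to an integer-valued function that the map translates by a nonzero constant. A bounded function cannot be translated forever.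

## Exit times with increasing tolerances

We start the proof of Theorem 1. Recall Tietze's theorem: a continuous map from a closed subset of $\mathbb R^n$ to $\mathbb R^n$ extends continuously to $\mathbb R^n$. **Suppose from now on that no $x$ satisfies $x,f(x),\dots,f^5(x)\in C$**, and extend $f$ to a continuous $F:\mathbb R^n\to\mathbb R^n$. Write $d(x,C)$ for the Euclidean distance.

For the angle to be meaningful, its jumps must be under control. The exit time is not continuous, and consecutive exit times $t,t+1$ have residues $2t$, $2t+2$, which are as far apart on the five-hour clock as possible. So we would like nearby points not to have consecutive exit times. Here is the natural argument, with $\tau(x)=\min\{i:F^i(x)\notin C\}$. If $y_m\to x$ with $\tau(y_m)=t$ and $y_m'\to x$ with $\tau(y'_m)=t+1$, then $F^t(x)$ is a limit of points outside $C$ and of points in $C$, so it lies on $\partial C$. Hence $F^{t+1}(x)\in C$. On the other hand $F^{t+1}(x)$ is a limit of the points $F^{t+1}(y_m')\notin C$. That is not yet a contradiction: $F^{t+1}(x)$ may lie on $\partial C$. And it can happen: for $C=[0,1]$ and $f(x)=-\min(x,1-x)$, extended by $0$ outside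 $[0,1]$, the points just left of $0$ have $\tau=0$ and the points just right of $0$ have $\tau=1$. (This pair has $\kappa=\infty$; it shows only the local phenomenon.)

The remedy is to declare a point "out" only when its distance from $C$ exceeds a tolerance, and to let the tolerance grow with time. In the example just given, with tolerances $a_0<a_1<\frac12$, time $0$ occurs for $x<-a_0$ (and $x>1+a_0$), time $1$ for $a_1<x<1-a_1$, and a gap separates them.

**Step 1. Tolerances that beat the map.** The purpose is to find finitely many scales such that being out by at most one scale forces being out by less than the next scale one step later.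

There is $\varepsilon^*>0$ such that no $x\in\mathbb R^n$ satisfies $d(F^i(x),C)\le\varepsilon^*$ for all $0\le i\le5$. Otherwise for each $m\ge1$ there is $x_m$ with $d(F^i(x_m),C)\le\frac1m$ for $0\le i\le5$. The $x_m$ are bounded; a limit point $x$ has $F^i(x)\in C$ for $0\le i\le5$, hence $F^i(x)=f^i(x)$ for these $i$, contrary to our assumption.

Since $C$ is nonempty and compact, $\partial C$ is nonempty and compact. Let
$$\omega(s)=\max\{d(F(x),C):d(x,\partial C)\le s\}.$$
This is nondecreasing in $s$, and $\omega(s)\to0$ as $s\to0^+$: $F(\partial C)=f(\partial C)\subset C$, so $d(F(\cdot),C)$ vanishes on the compact set $\partial C$, and it is uniformly continuous on a bounded neighbourhood of $\partial C$. If $0<d(x,C)\le s$, a point of $C$ nearest to $x$ lies in $\partial C$, so $d(x,\partial C)\le s$. Hence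
$$0<d(x,C)\le s\ \Longrightarrow\ d(F(x),C)\le\omega(s).\tag{1}$$
Now choose, downwards from $\varepsilon_{10}=\varepsilon^*$,
$$0<\varepsilon_0<\varepsilon_1<\dots<\varepsilon_{10}=\varepsilon^*\quad\text{with}\quad \omega(\varepsilon_s)<\varepsilon_{s+1}\quad(0\le s\le9).\tag{2}$$

**Definition.** A *threshold sequence* is $a=(a_0<a_1<\dots<a_5)$ with all $a_i\in\{\varepsilon_0,\dots,\varepsilon_{10}\}$. Its exit time is
$$\tau_a(x)=\min\{i\in\{0,\dots,5\}:d(F^i(x),C)>a_i\},\qquad x\in\mathbb R^n .$$
It exists: otherwise $d(F^i(x),C)\le a_i\le\varepsilon^*$ for all $0\le i\le5$. We write $a\preceq b$ if $a_i\le b_i$ for all $i$ and $b_i<a_{i+1}$ for $0\le i\le4$.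

For example $a\preceq a$ always, and $(\varepsilon_0,\varepsilon_2,\varepsilon_4,\varepsilon_6,\varepsilon_8,\varepsilon_{10})\preceq(\varepsilon_1,\varepsilon_3,\varepsilon_5,\varepsilon_7,\varepsilon_9,\varepsilon_{10})$. But $(\varepsilon_0,\dots,\varepsilon_5)\preceq(\varepsilon_1,\dots,\varepsilon_6)$ fails, since $b_0=\varepsilon_1=a_1$. If $a\preceq b$, then $\omega(b_i)<a_{i+1}$ for $0\le i\le4$: if $b_i=\varepsilon_s$, then $a_{i+1}\ge\varepsilon_{s+1}>\omega(\varepsilon_s)$ by (2).

**Lemma 1.** If $a\preceq b$, each $x\in\mathbb R^n$ has an open neighbourhood $U$ such that $\{\tau_a(y),\tau_b(y):y\in U\}$ contains no two consecutive integers.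

*Proof.* Let $J$ be the set of $t$ for which there are $y_m\to x$ with $\tau_a(y_m)=t$ for all $m$, or with $\tau_b(y_m)=t$ for all $m$. Only finitely many values occur, and a value not in $J$ is absent from some neighbourhood of $x$. So some open neighbourhood $U$ of $x$ has all its values in $J$.

If $t\in J$, then $d(F^t(y_m),C)$ exceeds $a_t$ or $b_t\ge a_t$, so in the limit $d(F^t(x),C)\ge a_t>0$. If $t+1\in J$, then along the corresponding sequence $d(F^t(y_m),C)$ is at most $a_t$ or $b_t$, so $d(F^t(x),C)\le b_t$; and $d(F^{t+1}(x),C)\ge a_{t+1}$ by the first observation. If both $t,t+1\in J$, then $0<d(F^t(x),C)\le b_t$, and (1) gives $d(F^{t+1}(x),C)\le\omega(b_t)<a_{t+1}$, a contradiction. $\square$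

The limit of $\tau$-values that produced no contradiction before now does, because of the strict inequality $\omega(b_t)<a_{t+1}$.

## A clock with five hours and its lift to the integers

**Step 2. Exit times as clock readings.** We check that sets of exit times allowed by Lemma 1 occupy only a short arc of the clock $\mathbb Z/5$.

**Lemma 2.** If $S\subset\{0,\dots,5\}$ contains no two consecutive integers, then $\{2t\bmod5:t\in S\}\subset\{c,c+1,c+2\}$ mod $5$ for some $c$.

*Proof.* The times $0,1,2,3,4,5$ have residues $0,2,4,1,3,0$.

- If $1,4\in S$, then $0,2,3,5\notin S$, so $S=\{1,4\}$, with residues $2,3$.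
- If $1\in S$ and $4\notin S$, then $0,2\notin S$, so $S\subset\{1,3,5\}$, with residues $2,1,0$.
- If $4\in S$ and $1\notin S$, then $3,5\notin S$, so $S\subset\{0,2,4\}$, with residues $0,4,3$.
- If $1,4\notin S$, then, as $2$ and $3$ are not both in $S$, $S\subset\{0,2,5\}$ or $S\subset\{0,3,5\}$, with residues in $\{0,4\}$ or $\{0,1\}$.

In each case the residues lie in three consecutive ones. $\square$

This is where the number six enters. With a seventh exit time $6$ the lemma fails: $\{0,2,6\}$ has residues $0,4,2$, which do not lie in three consecutive residues. The annulus example shows the effect. On the inner circle $|z|=1$, $w=0$, one step leads to the middle circle, so from the table the exit times at angles $0,\frac15,\frac25,\frac35,\frac45$ are $6,3,5,2,4$, with residues $2,1,0,4,3$. The clock goes all the way round, right beside the hole, where the exit time is $0$.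

**Step 3. Unrolling the clock.** A function to $\mathbb Z/5$ whose local values fill only a short arc behaves like a continuous function to a circle, and on $\mathbb R^n$ it can be unrolled. For example, $q(x)=\lfloor x\rfloor\bmod5$ on $\mathbb R$ unrolls to $p(x)=\lfloor x\rfloor$. On the circle $\mathbb R/5\mathbb Z$ the same $q$ cannot be unrolled: pulled back to $\mathbb R$, an unrolled version would differ from $\lfloor x\rfloor$ by a multiple of $5$ of local oscillation at most $4$, hence by a constant, and would not have period $5$.

Recall the textbook fact: if $\pi:E\to B$ is a covering map and $Y$ is simply connected and locally path connected, then every continuous $g:Y\to B$ lifts to a continuous $\tilde g:Y\to E$ with $\pi\circ\tilde g=g$, with any prescribed value over $g(y_0)$ at one point $y_0$. We use it with $Y=B=\mathbb R^n$ and $g$ the identity; the lift is then a section.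

**Lemma 3.** Let $q:\mathbb R^n\to\mathbb Z/5$ be such that every point has an open neighbourhood whose $q$-values lie in three consecutive residues, and let $q(o)=0$ for some point $o$. Then there is $p:\mathbb R^n\to\mathbb Z$ with $p\equiv q\pmod5$ and $p(o)=0$, such that every point has an open neighbourhood on which $p$ takes values in three consecutive integers.

*Proof.* Let $E=\{(x,m)\in\mathbb R^n\times\mathbb Z:m\equiv q(x)\}$. For $U\subset\mathbb R^n$ open and $A\in\mathbb Z$ with $q(U)\subset\{A,A+1,A+2\}$ mod $5$, let
$$\langle U,A\rangle=\{(y,m)\in E:y\in U,\ A\le m\le A+2\}.$$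
For each $y\in U$ there is exactly one $m$ in $[A,A+2]$ with $m\equiv q(y)$, so $\langle U,A\rangle$ projects bijectively onto $U$.

These sets cover $E$: given $(x,m)\in E$, take $U\ni x$ with $q(U)\subset\{c,c+1,c+2\}$, and choose the integer $A\equiv c$ with $A\le m\le A+2$. They also intersect well. If $\langle U,A\rangle$ and $\langle U',A'\rangle$ share a point, then $[A,A+2]$ and $[A',A'+2]$ share an integer, so $|A-A'|\le2$, and all integers of both intervals lie among five consecutive integers. For $y\in U\cap U'$ the points of the two sheets over $y$ have second coordinates congruent mod $5$ among five consecutive integers, so they are equal. Hence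
$$\langle U,A\rangle\cap\langle U',A'\rangle=\langle U\cap U',A\rangle .$$
So the sets $\langle U,A\rangle$ are a basis of a topology on $E$.

Fix one such pair $(U,A)$. The part of $E$ over $U$ is the disjoint union of the open sets $\langle U,A+5s\rangle$, $s\in\mathbb Z$, since each integer congruent to one of $A,A+1,A+2$ lies in exactly one of the intervals $[A+5s,A+5s+2]$. The projection $\langle U,A+5s\rangle\to U$ is a bijection. It is continuous, because the preimage of an open $W\subset U$ is the basic set $\langle W,A+5s\rangle$. It is open, because a basic set meets $\langle U,A+5s\rangle$ either not at all or in a set of the form $\langle W,A+5s\rangle$, with $W\subset U$ open. So it is a homeomorphism, and $E\to\mathbb R^n$ is a covering map.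

As $\mathbb R^n$ is simply connected and locally path connected, there is a continuous section $\sigma$ with $\sigma(o)=(o,0)$. Let $p$ be its second coordinate. Then $p\equiv q$ and $p(o)=0$. Each $x$ has $\sigma(x)$ in some $\langle U,A\rangle$, and on the open neighbourhood $\sigma^{-1}(\langle U,A\rangle)$ of $x$ the values of $p$ lie in $\{A,A+1,A+2\}$. $\square$

Now fix a point $o$ with $d(o,C)>\varepsilon_{10}$. Then $\tau_a(o)=0$ for every threshold sequence $a$. By Lemma 1 (with $b=a$) and Lemma 2, the function $q=2\tau_a$ mod $5$ satisfies the hypothesis of Lemma 3. So for each threshold sequence $a$ we get $p_a:\mathbb R^n\to\mathbb Z$ with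
$$p_a\equiv2\tau_a\pmod5,\qquad p_a(o)=0,\qquad p_a\text{ has oscillation}\le2\text{ near every point},\tag{3}$$
where the last phrase means: every point has an open neighbourhood on which any two values of $p_a$ differ by at most $2$.

## Comparing the lifts for different tolerances

If we apply $F$, time $i$ becomes time $i-1$, so the tolerance $a_i$ must be used at index $i-1$: the map forces us to shift the threshold sequence. We therefore need to know how $p_a$ depends on $a$.

**Step 4. Nearby threshold sequences.** When $a\preceq b$, Lemma 1 controls both exit times at once, and the lifts differ only as much as the clock readings do.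

**Lemma 4.** If $a\preceq b$, then for all $x$
$$p_b(x)-p_a(x)=\rho\big(2\tau_b(x)-2\tau_a(x)\big),$$
where $\rho(j)\in\{-2,\dots,2\}$ and $\rho(j)\equiv j$ mod $5$. In particular $|p_b-p_a|\le2$, and $p_b(x)=p_a(x)$ wherever $\tau_b(x)=\tau_a(x)$.

*Proof.* Near a given point choose an open $U$ on which $p_a$ and $p_b$ have oscillation at most $2$ and on which, by Lemmas 1 and 2, all residues of $2\tau_a$ and $2\tau_b$ lie in $\{c,c+1,c+2\}$ for one integer $c$. Let $r_a(y),r_b(y)\in\{c,c+1,c+2\}$ be the integers congruent to $2\tau_a(y),2\tau_b(y)$. On $U$ the function $p_a-r_a$ is a multiple of $5$ and has oscillation at most $2+2=4$, so it is constant; the same holds for $p_b-r_b$. Since $r_b-r_a$ lies in $\{-2,\dots,2\}$ and is congruent to $2\tau_b-2\tau_a$, it equals $\rho(2\tau_b-2\tau_a)$. So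
$$p_b-p_a-\rho(2\tau_b-2\tau_a)=(p_b-r_b)-(p_a-r_a)$$
is constant on $U$. The left side does not involve $U$, so it is locally constant on $\mathbb R^n$, hence constant. At $o$ it is $0$, as $p_a(o)=p_b(o)=0$ and $\tau_a(o)=\tau_b(o)=0$. $\square$

**Step 5. The shifted sequences.** For $0\le k\le5$ let
$$a^{(k)}=(\varepsilon_k,\varepsilon_{k+1},\dots,\varepsilon_{k+5}),$$
and write $\tau_k,p_k$ for $\tau_{a^{(k)}},p_{a^{(k)}}$. We saw that $a^{(0)}\preceq a^{(1)}$ fails, and the same holds for $a^{(k)}$ and $a^{(k+1)}$, so Lemma 4 does not compare $p_k$ with $p_{k+1}$ directly. We change one tolerance at a time. Six changes with an error of $2$ each might seem to cost $12$, but at any given point only one of them matters.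

**Lemma 5.** $|p_k-p_l|\le2$ on $\mathbb R^n$ for $0\le k<l\le5$.

*Proof.* Pass from $a^{(k)}$ to $a^{(l)}$ in six steps, replacing the term of index $i$, from $\varepsilon_{k+i}$ to $\varepsilon_{l+i}$, for $i=5,4,\dots,0$ in this order. The step for index $i$ goes from $a$ to $b$, where
$$a=(\varepsilon_k,\dots,\varepsilon_{k+i},\varepsilon_{l+i+1},\dots,\varepsilon_{l+5}),\qquad b=(\varepsilon_k,\dots,\varepsilon_{k+i-1},\varepsilon_{l+i},\dots,\varepsilon_{l+5}).$$
Both are strictly increasing because $k<l$. We check $a\preceq b$. Clearly $a_j\le b_j$ for all $j$. For $j<i$, $b_j=\varepsilon_{k+j}<\varepsilon_{k+j+1}=a_{j+1}$. For $i\le j\le4$, $b_j=\varepsilon_{l+j}<\varepsilon_{l+j+1}=a_{j+1}$.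

Fix $x$ and let $t=\tau_k(x)$, so that $d(F^i(x),C)\le\varepsilon_{k+i}$ for $i<t$ and $d(F^t(x),C)>\varepsilon_{k+t}$. During the steps with index $i>t$ the tolerances of index at most $t$ are still those of $a^{(k)}$, so the exit time of $x$ remains $t$. The step with index $t$ may change it, to some $j>t$. A step with index $i<t$ raises the tolerance at a time $i$ when $d(F^i(x),C)\le\varepsilon_{k+i}$; the tolerance was not exceeded before the change and is not exceeded after it, and no other tolerance changes, so the exit time does not change. Altogether the exit time of $x$ changes in at most one of the six steps. By Lemma 4 the value of $p$ at $x$ changes in at most one step, and by at most $2$. $\square$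

## The map translates the lift by a constant

For $0\le k\le5$ let
$$N_k=\{x:d(x,C)\le\varepsilon_k\}=\{x:\tau_k(x)\ge1\}.$$
It is compact, and $N_0\subset N_1\subset\dots\subset N_5$. It is the union of the closed balls of radius $\varepsilon_k$ centred at points of $C$. Each of these connected balls meets the connected set $C\subset N_k$, so $N_k$ is connected.

**Step 6. A translation number.** We show that $F$ changes the lift by one and the same integer, at all points and all levels.

Let $0\le k\le4$ and $x\in N_k$, and put $t=\tau_k(x)\ge1$. The definition of $\tau_{k+1}(F(x))$ asks for the least $i$ with $d(F^{i+1}(x),C)>\varepsilon_{k+1+i}$, which is the condition in $\tau_k(x)$ for the index $i+1$. So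
$$\tau_{k+1}(F(x))=\tau_k(x)-1\qquad(x\in N_k).$$
Hence $D_k(x):=p_{k+1}(F(x))-p_k(x)\equiv-2$ mod $5$ on $N_k$. By (3) and the continuity of $F$, each point of $N_k$ has a neighbourhood in $N_k$ on which $p_{k+1}\circ F$ and $p_k$ both have oscillation at most $2$, so $D_k$ has oscillation at most $4$ there. Differences of its values are multiples of $5$. So $D_k$ is locally constant, and since $N_k$ is connected it equals a constant $\delta_k$. This is where connectedness of $C$ is used.

For $0\le k\le3$ take any $x\in N_k\subset N_{k+1}$. Then
$$\delta_{k+1}-\delta_k=D_{k+1}(x)-D_k(x)=(p_{k+2}-p_{k+1})(F(x))-(p_{k+1}-p_k)(x).$$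
By Lemma 5 this has absolute value at most $4$, and it is a multiple of $5$, so it is $0$. Thus $\delta_0=\dots=\delta_4=\delta$ for one integer $\delta\equiv-2$ mod $5$. In particular $\delta\ne0$, and more precisely
$$\delta\ge3\quad\text{or}\quad\delta\le-2.\tag{4}$$

If $F$ mapped a single compact set $N$ into itself and a single bounded function $p$ satisfied $p(F(x))=p(x)+\delta$ on $N$, iterating would give a contradiction at once. Two things differ here. The point $F(x)$ may leave $N_{k+1}$, and the function changes from $p_k$ to $p_{k+1}$. The second defect is bounded by Lemma 5. The first is next.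

**Step 7. Values of the lift off $N_k$.** Let $M_k$ and $m_k$ be the maximum and minimum of $p_k$ on $N_k$. They exist, since $p_k$ is locally bounded and integer valued and $N_k$ is compact. We claim
$$m_k-1\le p_k(y)\le M_k+2\qquad(y\notin N_k).\tag{5}$$

Let $\Omega$ be the component of the open set $\mathbb R^n\setminus N_k$ containing $y$; it is open. On $\Omega$ we have $\tau_k=0$, so $p_k$ is a multiple of $5$ with local oscillation at most $2$, hence locally constant, hence a constant $v$ on $\Omega$. Since $N_k\neq\emptyset$, $\Omega$ is not all of $\mathbb R^n$, so it has a boundary point $z$. If $z$ were not in $N_k$, its component in $\mathbb R^n\setminus N_k$ would be an open set meeting $\Omega$, hence equal to $\Omega$, and $z$ would be an interior point of $\Omega$. So $z\in N_k$, and $j:=\tau_k(z)\ge1$. Near $z$ the values $0$ and $j$ of $\tau_k$ both occur, so $j\ge2$ by Lemma 1. By (3), $|p_k(z)-v|\le2$ and $p_k(z)-v\equiv2j$ mod $5$. For $j=2,3,4,5$ this gives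
$$p_k(z)-v=-1,\ 1,\ -2,\ 0$$
respectively. So $v-p_k(z)\in\{1,-1,2,0\}$, and
$$m_k-1\le p_k(z)-1\le v\le p_k(z)+2\le M_k+2,$$
which is (5). The value $j=1$, whose residue $2$ would have allowed $v-p_k(z)=-2$, is excluded: a point next to the outside never has exit time $1$.

**Step 8. Contradiction.** We follow an extreme value through five applications of $F$. The translation gains more than an escape from $N_{k+1}$ can lose, and the total gain beats the comparison of $p_5$ with $p_0$. By (4) there are two cases.

*Case $\delta\ge3$.* For $0\le k\le4$ take $x\in N_k$ with $p_k(x)=M_k$. Then $p_{k+1}(F(x))=M_k+\delta\ge M_k+3$. On the other hand $p_{k+1}(F(x))\le M_{k+1}+2$, by (5) if $F(x)\notin N_{k+1}$ and trivially otherwise. So $M_{k+1}\ge M_k+1$ for $0\le k\le4$, and $M_5\ge M_0+5$. But if $x\in N_5$ has $p_5(x)=M_5$, then Lemma 5 gives $M_5\le p_0(x)+2$, and $p_0(x)\le M_0+2$ by (5), or trivially if $x\in N_0$. So $M_5\le M_0+4$, a contradiction.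

*Case $\delta\le-2$.* For $0\le k\le4$ take $x\in N_k$ with $p_k(x)=m_k$. Then $m_k-2\ge m_k+\delta=p_{k+1}(F(x))\ge m_{k+1}-1$, by (5) or trivially. So $m_{k+1}\le m_k-1$ for $0\le k\le4$, and $m_5\le m_0-5$. But if $x\in N_5$ has $p_5(x)=m_5$, then $m_5\ge p_0(x)-2\ge m_0-1-2=m_0-3$, a contradiction.

Both cases are impossible, which proves Theorem 1. $\blacksquare$

## Every value from six upwards

It remains to prove Theorem 3(b); parts (a) and (c) were proved above. Fix $n\ge2$. Values below $6$ are impossible by Theorem 1. The value $\infty$ occurs for the identity on a closed ball. The value $6$ occurs for the pair $(C,f)$ of Theorem 2: no point admits $7$ iterations, and the point $t_0$ with $z=1$ (and $w=0$) admits exactly $6$, as we computed by hand.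

For $m\ge1$ we construct a pair with value $6+m$. The plan is to attach $m$ whiskers to the annulus. Whiskers have no interior, so every point on them must be mapped into the set, and the tip of each whisker can be sent to the tip of the previous one, which adds one iteration.

**Step 1. The set.** For $1\le j\le m$ let
$$A_j=\{(\rho e^{2\pi i\alpha_j},0):3\le\rho\le4\},\qquad\alpha_j=\tfrac9{10}+\tfrac1{20+j},$$
with base $b_j$ (where $\rho=3$) and tip $t_j$ (where $\rho=4$). The $\alpha_j$ are distinct and lie in $(\frac9{10},\frac{19}{20})$, so the whiskers are pairwise disjoint, and $A_j\cap C=\{b_j\}$. Let $C_0=C$ and $C_j=C\cup A_1\cup\dots\cup A_j$. These sets are compact and path connected.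

**Step 2. The map.** Define $f_m=f$ on $C$. On $A_j$, traversed from $b_j$ to $t_j$, let $f_m$ follow a path in $C_{j-1}$ from $f(b_j)$ to $t_{j-1}$. Here $f(b_j)\in C$ because $b_j\in\partial C$. The pieces are defined on finitely many closed sets and agree at the points $b_j$, so $f_m:C_m\to\mathbb R^n$ is continuous. Interior points of $C$ are interior points of $C_m$, so $\partial C_m\subset\partial C\cup A_1\cup\dots\cup A_m$. As $f(\partial C)\subset C$ and $f_m(A_j)\subset C_{j-1}$, we get $f_m(\partial C_m)\subset C_m$.

**Step 3. Orbits starting in $C$ gain nothing.** We check that a point thrown out of $C$ does not land on a whisker. If $x\in C$ and $f(x)\notin C$, then $\beta(\theta)>0$ for the angle $\theta$ of $x$, so $f(x)$ has angle $\theta+\frac25$ with $\|\theta\|<\frac15$. But $\alpha_j-\frac25$ lies in $(\frac12,\frac{11}{20})$, so $\|\alpha_j-\frac25\|>\frac{9}{20}>\frac15$. Hence $f(C)\setminus C$ misses every $A_j$. So from a point of $C$, the map $f_m$ can be iterated exactly as often as $f$: at most $6$ times, and exactly $6$ times from $t_0$.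

**Step 4. The count.** We show by induction on $j$ that from points of $A_j$ the number of iterations of $f_m$ is at most $6+j$, with equality at $t_j$. Each $x\in A_j$ is mapped into $C_{j-1}$, from whose points at most $6+(j-1)$ iterations are possible, by Step 3 and the induction hypothesis. So $x$ admits at most $1+6+(j-1)=6+j$ iterations. And $f_m(t_j)=t_{j-1}$ admits exactly $6+(j-1)$, so $t_j$ admits exactly $6+j$. Hence $\kappa(C_m,f_m)=6+m$.

This proves Theorem 3(b). $\blacksquare$
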